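
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{The linking form obstructs Seifert fibrations of\\ $2$-connected $7$-manifolds over orbifold $4$-spheres}


\begin{abstract}
Let $M$ be a closed $2$-connected $7$-manifold with $H^4(M)\cong\mathbb Z/n$, where $n$ is odd and squarefree. We show that if $M$ admits a Seifert fibration with generic fiber $\mathbf S^3$ over an orbifold whose underlying space is $\mathbf S^4$, then the linking form of $M$ is isomorphic to one of the four forms $\pm\frac{xy}{n}$, $\pm\frac{2xy}{n}$ on $\mathbb Z/n$. Consequently, for every prime $p\equiv 1\pmod 8$ there is a $2$-connected $7$-manifold that has the cohomology ring of an $\mathbf S^3$-bundle over $\mathbf S^4$ with $H^4\cong\mathbb Z/p$ and admits no such Seifert fibration. This disproves a conjecture stated by Goette, Kerin and Shankar.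
\end{abstract}

\section{The question and the answer}

Manifolds are smooth; $M$ always denotes a closed connected $7$-manifold. Homology and cohomology have integer coefficients unless others are shown.

The total space $E$ of an $\mathbf S^3$-bundle over $\mathbf S^4$ with Euler number $n\neq0$ is a $2$-connected $7$-manifold. By the Gysin sequence, its only cohomology apart from $H^0$ and $H^7$ is $H^4(E)\cong\mathbb Z/n$. We say that a $2$-connected $M$ \emph{has the cohomology ring of an $\mathbf S^3$-bundle over $\mathbf S^4$} if $H^*(M)$ is isomorphic, as a graded ring, to $H^*(E)$ for some such bundle (with any Euler number, zero included). How much of the geometry of these bundles is forced by the cohomology ring alone? The conjecture below predicts that a good deal is, provided that one relaxes ``bundle'' to ``Seifert fibration''.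

\begin{definition}\label{def:seifert}
A \emph{Seifert fibration} of $M$ onto an orbifold $\mathcal O$ with generic fiber $F$ is a continuous surjection $\pi:M\to\mathcal O$ such that every point of $\mathcal O$ has an orbifold chart neighborhood $U/\Gamma$ of the following kind. The set $U\subset\mathbb R^{\dim\mathcal O}$ is open, $\Gamma$ is a finite group acting smoothly on $U$ and on $F$ so that the diagonal action on $U\times F$ is free, and $\pi^{-1}(U/\Gamma)$ is diffeomorphic to $(U\times F)/\Gamma$ in such a way that $\pi$ corresponds to the map induced by the projection onto $U$. An \emph{orbifold $\mathbf S^4$} is a $4$-dimensional orbifold whose underlying topological space is homeomorphic to $\mathbf S^4$.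
\end{definition}

We read ``generic fiber $F$'' as saying that the fibers over an open dense set of points are diffeomorphic to $F$. For $F=\mathbf S^3$ this makes the charts effective, as is usual for orbifolds; see Subsection~\ref{ss:cones}.

\begin{definition}
A \emph{singular Riemannian foliation} of a Riemannian manifold $(M,g)$ is a partition of $M$ into connected injectively immersed submanifolds (leaves) such that the smooth vector fields tangent to the leaves act transitively on each leaf, and every geodesic that is perpendicular to one leaf at one point is perpendicular to every leaf it meets. Leaves of maximal dimension are regular, the others singular; the foliation has codimension one if its regular leaves do.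
\end{definition}

\begin{conjecture}[{\cite{GKS}}]\label{conj}
Every $2$-connected $7$-manifold $M$ with the cohomology ring of an $\mathbf S^3$-bundle over $\mathbf S^4$ admits
\begin{enumerate}
\item[(i)] a metric of non-negative sectional curvature and, for this metric, a codimension-one singular Riemannian foliation that has at least one singular leaf and all of whose singular leaves have codimension two; and
\item[(ii)] a Seifert fibration onto an orbifold $\mathbf S^4$ with generic fiber $\mathbf S^3$.
\end{enumerate}
\end{conjecture}

The cohomology ring does not see everything. Suppose that $M$ is oriented and $2$-connected and that $H^4(M)\cong H_3(M)$ is finite. The \emph{linking form}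
\[
b:H_3(M)\times H_3(M)\to\mathbb Q/\mathbb Z
\]
is defined as follows: if $Y,Y'$ are disjoint cycles representing two classes and $dY'=\partial C$ with $d\ge1$ and $C$ a chain transverse to $Y$, then $b([Y],[Y'])=\frac1d\,(Y\cdot C)$ mod $\mathbb Z$. It is symmetric and nonsingular. Its overall sign depends on orientation conventions, which will play no role. For $c\in\mathbb Z$ prime to $n$ we write $c\langle 1/n\rangle$ for the form $(x,y)\mapsto cxy/n$ on $\mathbb Z/n$; changing the generator of $\mathbb Z/n$ multiplies $c$ by the square of a unit. An honest $\mathbf S^3$-bundle with Euler number $n\ne 0$ has $b\cong\pm\langle1/n\rangle$ (see Subsection~\ref{ss:bundle}), whereas manifolds with the same cohomology ring can have $b\cong c\langle1/n\rangle$ for other $c$. If clause (ii) is to hold for them, the exceptional fibers must produce the missing factor $c$. They turn out to be almost unable to do so.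

\begin{theorem}\label{thm:A}
Let $n\ge1$ be odd and squarefree, and let $M$ be a $2$-connected $7$-manifold with $H^4(M)\cong\mathbb Z/n$. If $M$ admits a Seifert fibration onto an orbifold $\mathbf S^4$ with generic fiber $\mathbf S^3$, then $b\cong \delta2^i\langle1/n\rangle$ for some $\delta\in\{\pm1\}$ and $i\in\{0,1\}$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every prime $p\equiv1\pmod8$ there is a $2$-connected $7$-manifold $M$ with $H^4(M)\cong\mathbb Z/p$ that has the cohomology ring of an $\mathbf S^3$-bundle over $\mathbf S^4$ and admits no Seifert fibration onto an orbifold $\mathbf S^4$ with generic fiber $\mathbf S^3$. For $p=17$ one may take the boundary of the plumbing of two disc bundles over $\mathbf S^4$ with Euler numbers $3$ and $6$. In particular, Conjecture~\ref{conj} is false.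
\end{theorem}

Only clause (ii) is refuted; nothing is claimed about whether these manifolds carry the foliation of clause (i).

The proof of Theorem~\ref{thm:A} studies one rational number, the linking number $\lambda$ of two regular fibers. For each odd prime $p$ we replace the two regular fibers by two exceptional fibers over the same singular surface. This changes $\lambda$ only by a rational square, and the linking number of the two exceptional fibers can be computed at $p$ as for a bundle. In Section~\ref{sec:examples} we construct the manifolds of Theorem~\ref{thm:B} and deduce that theorem from Theorem~\ref{thm:A}. Section~\ref{sec:lk} introduces linking numbers, explains the idea in the two simplest situations and gives a plan of the proof. The remaining sections prove Theorem~\ref{thm:A}.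

\paragraph{Notation.} For a prime $p$, $\mathbb Z_{(p)}\subset\mathbb Q$ is the localization of $\mathbb Z$ at $p$ and $v_p$ is the $p$-adic valuation. The group $\mathbb Q/\mathbb Z_{(p)}$ is the $p$-primary part of $\mathbb Q/\mathbb Z$, and $\mathbb Q/\mathbb Z\to\mathbb Q/\mathbb Z_{(p)}$ is the projection onto it. A cyclic group of order $m$ is denoted by $C_m$.

\section{Manifolds with nonstandard linking form}\label{sec:examples}

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Theorem~\ref{thm:A}]
Let $p\equiv1\pmod8$ be prime. By Dirichlet's theorem there is a prime $a\equiv3\pmod4$ that is a quadratic nonresidue mod $p$. Quadratic reciprocity gives $(p/a)=(a/p)=-1$, so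
\[
(-p/a)=(-1/a)(p/a)=(-1)(-1)=1 .
\]
Hence there are integers $\beta,c$ with $ac-\beta^2=p$. For $p=17$ take $a=3$, $\beta=1$, $c=6$; the nonzero squares mod $17$ are $1,2,4,8,9,13,15,16$. Put $\Lambda=\begin{pmatrix}a&\beta\\\beta&c\end{pmatrix}$, so $\det\Lambda=p$.

\emph{Construction.} We want a compact $8$-manifold $W$ obtained from $D^8$ by attaching two $4$-handles, with intersection matrix $\Lambda$. Such a $W$ exists. First, the complement of a standard $\mathbf S^3\subset\mathbf S^7$ is homotopy equivalent to $\mathbf S^3$, and since $2\cdot3<7$ the class $\beta\in\pi_3(\mathbf S^3)=\mathbb Z$ is represented by an embedded $\mathbf S^3$ in this complement; thus we have two embedded $3$-spheres with linking number $\beta$. Second, both normal bundles are trivial because $\pi_2(SO(4))=0$. Third, changing a framing by an element of $\pi_3(SO(4))$ changes the self-linking number (the linking number of the sphere with its push-off along the first vector of the framing) by the image of this element in $\pi_3(\mathbf S^3)=\mathbb Z$ under the evaluation map $SO(4)\to\mathbf S^3$. That map has a section, given by left multiplication with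 unit quaternions, so every change by an integer occurs. We may therefore prescribe the self-linking numbers $a$ and $c$. When $\beta=1$ one may take for $W$ the plumbing of two disc bundles with Euler numbers $a$ and $c$: it also consists of one $0$-handle and two $4$-handles and has intersection matrix $\Lambda$, and nothing else about $W$ is used below.

\emph{Topology of $M=\partial W$.} The manifold $W$ is $3$-connected. Turned upside down, it arises from a collar of $M$ by attaching handles of index $4$ and $8$, so $M$ is connected and $\pi_i(M)\cong\pi_i(W)=0$ for $i\le2$. Let $H_4(W)=\mathbb Z^2$ have the basis given by the handles, and $H_4(W,M)\cong H_4(W)^*=\mathbb Z^2$ the dual basis. Then $H_4(W)\to H_4(W,M)$ is $\Lambda$, and since $H_3(W)=0$,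
\[
H^4(M)\cong H_3(M)\cong\operatorname{coker}\Lambda ,
\]
a group of order $p$. So the nonzero cohomology groups of $M$ are $H^0=\mathbb Z$, $H^4=\mathbb Z/p$, $H^7=\mathbb Z$, and products of classes of positive degree vanish. This is the cohomology ring of the sphere bundle of a rank-$4$ bundle over $\mathbf S^4$ with Euler number $p$.

\emph{Linking form.} Let $u,u'\in H_4(W,M)$, represented by relative cycles whose boundaries are disjoint in $M$. Since $p\,\partial u$ is null-homologous in $M$, there is a $4$-chain $C$ in $M$ with $\partial C=p\,\partial u$. The closed cycle $pu-C$ represents a class $v\in H_4(W)$ whose image in $H_4(W,M)$ is $pu$; as $\Lambda$ is injective, $v=p\Lambda^{-1}u$. Push $C$ slightly into $W$, where $u'$ looks like $\partial u'\times[0,\varepsilon]$. Then $v\cdot u'$ equals $p$ times an integer (a count of intersections of $u$ and $u'$) plus $\pm$ the intersection number of $C$ with $\partial u'$ in $M$. Dividing by $p$ and using the symmetry of $b$, we get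
\begin{equation}\label{eq:boundarylk}
b(\partial u,\partial u')=\pm\tfrac1p\,v\cdot u'=\pm\,u'^{T}\Lambda^{-1}u\ \bmod\mathbb Z,\qquad
\Lambda^{-1}=\frac1p\begin{pmatrix}c&-\beta\\-\beta&a\end{pmatrix},
\end{equation}
where the sign depends only on orientation conventions. For $u=u'=(0,1)^T$ and $x=\partial u$ this gives $b(x,x)=\pm a/p$.

\emph{Conclusion.} If $M$ had a Seifert fibration as in Theorem~\ref{thm:A}, then $b(x,x)$ would be of the form $\pm2^iz^2/p$ with $z\in\mathbb Z$. Because $p\equiv1\pmod8$, both $-1$ and $2$ are squares mod $p$, so the numerator would be a square mod $p$. But $\pm a$ is a nonresidue.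
\end{proof}

\section{Linking numbers and the idea of the proof}\label{sec:lk}

From now on $M$ is $2$-connected and oriented with $H^4(M)\cong\mathbb Z/n$, $n\ge1$. By Poincar\'e duality and the universal coefficient theorem,
\[
H_3(M)\cong\mathbb Z/n,\qquad H^3(M)\cong\operatorname{Hom}(H_3(M),\mathbb Z)=0,\qquad H_4(M)\cong H^3(M)=0 .
\]

\subsection{Rational linking numbers}

Let $Y\subset M$ be a closed connected oriented $3$-submanifold. Since $H_3(M;\mathbb Q)=H_4(M;\mathbb Q)=0$, the exact sequence of $(M,M-Y)$ and the Thom isomorphism $H_4(M,M-Y;\mathbb Q)\cong H_0(Y;\mathbb Q)$ show that $H_3(M-Y;\mathbb Q)\cong\mathbb Q$ is generated by the meridian sphere $\mu_Y=\partial D^4$, the boundary of a normal disc, oriented by means of the orientations of $M$ and $Y$. For a closed connected oriented $3$-submanifold $Y'$ disjoint from $Y$ define $\operatorname{lk}(Y,Y')\in\mathbb Q$ by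
\[
[Y']=\operatorname{lk}(Y,Y')\,\mu_Y\in H_3(M-Y;\mathbb Q).
\]
This depends on $Y'$ only through its class in $H_3(M-Y;\mathbb Q)$, and $\operatorname{lk}(Y,\cdot)$ extends to a homomorphism on that group.

\emph{Symmetry.} Let $\eta,\eta'$ be closed $4$-forms Poincar\'e dual to $Y,Y'$, supported in disjoint tubular neighborhoods. As $H^4(M;\mathbb R)=0$, write $\eta=d\alpha$ and $\eta'=d\alpha'$. The form $\alpha$ is closed outside the tubular neighborhood of $Y$, so integration of $\alpha$ is a homomorphism on the third homology of the complement of that neighborhood. For a normal disc $D^4$ reaching beyond the support of $\eta$ we have $\int_{\mu_Y}\alpha=\int_{D^4}\eta=\pm1$ with a universal sign. Hence, up to universal signs,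
\[
\operatorname{lk}(Y,Y')=\int_{Y'}\alpha=\int_M\alpha\wedge d\alpha' ,
\]
where the second equality holds because $\alpha$ is closed near the support of $\eta'$. Since $d(\alpha\wedge\alpha')=d\alpha\wedge\alpha'-\alpha\wedge d\alpha'$, Stokes' theorem gives $\int\alpha\wedge d\alpha'=\int d\alpha\wedge\alpha'=\int\alpha'\wedge d\alpha$. So $\operatorname{lk}(Y,Y')=\operatorname{lk}(Y',Y)$.

\emph{Relation to $b$.} If $\partial C=dY'$ with $d\ge1$ and $C$ transverse to $Y$, then $d[Y']=\pm(Y\cdot C)\mu_Y$ in $H_3(M-Y)$. Hence
\begin{equation}\label{eq:lkb}
b([Y],[Y'])=\tau\operatorname{lk}(Y,Y')\bmod\mathbb Z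
\end{equation}
with a universal sign $\tau\in\{\pm1\}$.

\subsection{First model: bundles}\label{ss:bundle}

Let $\pi:M\to\mathbf S^4$ be an $\mathbf S^3$-bundle and let $F_s,F_t$ be two fibers. The open manifold $M-F_s$ fibers over $\mathbf S^4-s\cong\mathbb R^4$, so it is homotopy equivalent to $F_t$, and $H_3(M-F_s)=\mathbb Z[F_t]$. As $H_4(M)=0$, the sequence of the pair $(M,M-F_s)$ reads
\[
0\to\mathbb Z\,\mu_{F_s}\to\mathbb Z[F_t]\to H_3(M)\cong\mathbb Z/n\to0 ,
\]
so $\mu_{F_s}=\pm n[F_t]$ and $\operatorname{lk}(F_s,F_t)=\pm1/n$. The two fibers are homologous and their class generates $H_3(M)$, so \eqref{eq:lkb} gives $b([F_s],[F_s])=\pm1/n$, that is, $b\cong\pm\langle1/n\rangle$. The argument used three things: the complement of $F_s$ is homologically an $\mathbf S^3$, the other fiber $F_t$ generates its homology, and $F_s$ and $F_t$ are homologous.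

\subsection{Second model: a singular surface}

Now suppose that near a point $s$ of the base the fibration looks like $(U\times\mathbf S^3)/C_k$, where $C_k$ rotates the plane $P$ in $\mathbb R^4=P\oplus P'$ and fixes $P'$. Then the points near $s$ with local group $C_k$ form a surface, the image of $P'$. Over such a point lies an exceptional fiber $\mathbf S^3/C_k$, and a nearby regular fiber covers it $k$ times. Let $s\ne t$ be two points of a connected singular surface of this kind, and let $F_x,F_y$ be regular fibers close to $F_s$ and $F_t$. With suitable orientations, $[F_x]=k[F_s]$ near $F_s$ and $[F_y]=k[F_t]$ near $F_t$, so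
\begin{equation}\label{eq:square}
\operatorname{lk}(F_x,F_y)=k^2\operatorname{lk}(F_s,F_t).
\end{equation}
The number on the left will turn out to be the same number $\lambda$ for \emph{all} pairs of regular fibers. So $\operatorname{lk}(F_s,F_t)$, which determines the linking form on $[F_s]=[F_t]$, agrees with $\lambda$ up to a rational square.

The square appears because singular strata are surfaces, and a surface has room for two points with the same local group. In dimension three this fails. The circle action $\theta\cdot(z,w)=(e^{ik\theta}z,e^{il\theta}w)$ on $\mathbf S^3$, with $k,l\ge2$ coprime, has the two exceptional orbits $w=0$ and $z=0$, of orders $k$ and $l$ and with linking number $\pm1$. Two regular orbits, one near each of them, have linking number $\pm kl$, and $kl$ need not be a square.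

\subsection{Plan}\label{ss:plan}

For a general Seifert fibration and an odd prime $p$, let $\Sigma_p$ be the set of points whose local group has order divisible by $p$. We shall prove the following.
\begin{itemize}
\item $\Sigma_p$ is a closed surface, along which the $p$-part of the order of the local group is locally constant (Sections~\ref{sec:local} and \ref{sec:surfaces}). This uses that the underlying space is a manifold.
\item If $p^2\nmid n$, then $\Sigma_p$ is empty or connected (Sections~\ref{sec:leray} and \ref{sec:connected}).
\item In that case, choose two points $s\neq t$ in general position on $\Sigma_p$ (or two regular points if $\Sigma_p$ is empty). Then the argument of Subsection~\ref{ss:bundle} works for $F_s$ and $F_t$ with coefficients $\mathbb Z_{(p)}$, so $v_p(\operatorname{lk}(F_s,F_t))=-v_p(n)$ (Section~\ref{sec:key}).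
\end{itemize}
Let $n$ be odd and squarefree. Together with \eqref{eq:square} the last point yields $v_p(\lambda)\equiv v_p(n)$ mod $2$ for all odd $p$, so $\lambda$ equals $\pm n$ or $\pm2n$ up to a rational square. This single number then determines $b$ at every prime dividing $n$ (Section~\ref{sec:end}). The factor $2$ remains because we do not control the prime $2$.

\section{Local groups}\label{sec:local}

Fix a Seifert fibration $\pi:M\to\mathcal O$ with generic fiber $\mathbf S^3$ and underlying space $X=|\mathcal O|\cong\mathbf S^4$.

\subsection{Cones}\label{ss:cones}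

Let $x\in X$. In a chart $U/\Gamma$ choose a point $\tilde x\in U$ over $x$, let $\Gamma_x$ be its stabilizer, and let $U_x$ be a ball about $\tilde x$ for a $\Gamma$-invariant Riemannian metric, so small that $\gamma U_x\cap U_x=\emptyset$ for $\gamma\notin\Gamma_x$. Then $C_x=U_x/\Gamma_x$ is an open neighborhood of $x$, which we call a \emph{cone}, and
\[
\pi^{-1}(C_x)\cong(U_x\times\mathbf S^3)/\Gamma_x .
\]
In exponential coordinates $U_x$ is a ball in $\mathbb R^4$ on which $\Gamma_x$ acts through $O(4)$. Since the diagonal action is free and $\tilde x$ is fixed, $\Gamma_x$ acts \emph{freely on $\mathbf S^3$}. If $K$ is the kernel of the action on $U_x$, then the fibers over an open dense subset of $C_x$ are $\mathbf S^3/K$. As the generic fiber is $\mathbf S^3$, $K\cong\pi_1(\mathbf S^3/K)$ is trivial, so $\Gamma_x\subset O(4)$.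

The fiber $F_x=\pi^{-1}(x)\cong\mathbf S^3/\Gamma_x$ is a closed $3$-dimensional submanifold with $\pi_1(F_x)\cong\Gamma_x$. Radial contraction of $U_x$ induces a deformation retraction of $\pi^{-1}(C_x)$ onto $F_x$.

The local group does not depend on the chart. Indeed, the fibers of $\pi$ form a smooth foliation of $M$, locally covered by the foliation of $U\times\mathbf S^3$ by the sets $\{u\}\times\mathbf S^3$. For $z\in F_x$ put $\nu_z=T_zM/T_zF_x$. The linear holonomy representation of $\pi_1(F_x,z)$ on $\nu_z$ is determined by $\pi$ alone, and in a chart it is the representation of $\Gamma_x$ on $T_{\tilde x}U_x=\mathbb R^4$. Thus the group $\Gamma_x$ together with its linear representation on $\mathbb R^4$ is determined by $x$, up to isomorphism. In particular, if $y\in C_x$ lifts to $\tilde y\in U_x$, then we may take for $\Gamma_y$ the stabilizer of $\tilde y$ in $\Gamma_x$, and the composite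
\begin{equation}\label{eq:cover}
F_y\subset\pi^{-1}(C_x)\to F_x\qquad\text{is the covering}\qquad \mathbf S^3/\Gamma_y\to\mathbf S^3/\Gamma_x .
\end{equation}

A fixed-point-free diffeomorphism of $\mathbf S^3$ has degree $1$ by the Lefschetz fixed point theorem. So $\Gamma_x$ preserves the orientation of $\mathbf S^3$, and since $M$ is orientable, $\Gamma_x\subset SO(4)$. In particular every $F_x$ is orientable.

\subsection{Two properties}

We have two independent pieces of information about $\Gamma_x\subset SO(4)$: it acts freely on the fiber $\mathbf S^3$, and the quotient $U_x/\Gamma_x$ is a topological manifold. Call an element of $SO(4)$ a \emph{rotation} if its fixed space has dimension $2$.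

\begin{enumerate}
\item[(P1)] $\Gamma_x$ contains no $C_q\times C_q$ for any prime $q$ (Smith), and it has at most one element of order two (Milnor, 1957). Both hold for every finite group acting freely on $\mathbf S^3$.
\item[(P2)] $\Gamma_x$ is generated by rotations.
\end{enumerate}

\begin{proof}[Proof of \textup{(P2)}]
The neighborhood $C_x$ is an open cone on $L=\mathbf S^3/\Gamma_x$, where $\mathbf S^3$ is now the unit sphere of $\mathbb R^4\supset U_x$. Since $X$ is a $4$-manifold, $C_x$ contains a neighborhood $B\cong\mathbb R^4$ of $x$, and $B$ contains a smaller concentric cone $C'$. The homotopy equivalence $C'-x\to C_x-x$ between spaces equivalent to $L$ factors through the simply connected space $B-x$. Hence $\pi_1(L)=1$.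

Let $R\lhd\Gamma_x$ be the subgroup generated by the elements that have a fixed point on $\mathbf S^3$. The group $\Gamma_x/R$ acts freely on $\mathbf S^3/R$: if $\gamma R$ fixes $Rv$, then $\gamma v=rv$ with $r\in R$, so $r^{-1}\gamma\in R$ and $\gamma\in R$. Thus $\mathbf S^3/R\to L$ is a connected covering with group $\Gamma_x/R$, and $\pi_1(L)=1$ forces $\Gamma_x=R$. Finally, a nontrivial element of $SO(4)$ fixing a vector $u\ne0$ acts on $u^\perp$ as a nontrivial element of $SO(3)$, so it is a rotation.
\end{proof}

Without (P2) the plan would fail. The group $C_p$ acting on $\mathbb C^2$ by scalars satisfies (P1), but its only point with nontrivial stabilizer is the origin, so $\Sigma_p$ would be an isolated point. The quotient is then a cone on a lens space, which is not a manifold.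

\subsection{Classification}

\begin{lemma}\label{lem:groups}
Let $\Gamma\subset SO(4)$ be a finite group satisfying \textup{(P1)} and \textup{(P2)}. Then one of the following holds.
\begin{enumerate}
\item[(a)] There are an orthogonal splitting $\mathbb R^4=P\oplus P'$ into planes and coprime integers $k,l\ge1$ with $\Gamma=C_k\times C_l$, where $C_k$ is the rotation group of order $k$ of $P$ and $C_l$ that of order $l$ of $P'$, each extended trivially to the other plane.
\item[(b)] $|\Gamma|=24$, $\Gamma$ has a normal subgroup $N$ of order $8$, all rotations in $\Gamma$ have order $3$, $-1\in\Gamma$, and $\Gamma$ has exactly four Sylow $3$-subgroups.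
\end{enumerate}
\end{lemma}

\begin{proof}
The trivial group is of type (a), so let $\Gamma\ne1$. By (P2), $\Gamma$ then contains a rotation. We first record a criterion.

\smallskip
$(*)$ \emph{If $\Gamma$ preserves both planes of an orthogonal splitting $\mathbb R^4=P\oplus P'$ and every rotation in $\Gamma$ has determinant $1$ on both, then} (a) \emph{holds.} Indeed, each rotation acts on $P$ and on $P'$ by planar rotations, and as its fixed space is $2$-dimensional, exactly one of these is trivial. Since rotations generate, $\Gamma$ is the product of its subgroups acting trivially on $P'$ and on $P$, which are cyclic rotation groups of orders $k$ and $l$. A common prime divisor $q$ of $k$ and $l$ would give $C_q\times C_q\subset\Gamma$, contrary to (P1).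

\smallskip
\emph{Case 1: some rotation has even order.} A power of it is an involution with the same fixed plane, $z=(-1_P)\oplus1_{P'}$. By (P1) it is the only involution in $\Gamma$, hence central, so $\Gamma$ preserves its eigenspaces $P$ and $P'$. A rotation with determinant $-1$ on $P$ would have determinant $-1$ on $P'$ as well; it would be a reflection on both planes, hence an involution different from $z$. So $(*)$ applies.

\smallskip
\emph{Case 2: all rotations have odd order.} Write $SO(4)=(\mathbf S^3\times\mathbf S^3)/\{\pm(1,1)\}$, where $[(a,b)]$ is the map $q\mapsto aqb^{-1}$ of the quaternions. The homomorphism $SO(4)\to SO(3)\times SO(3)$ sending $[(a,b)]$ to the images of $a$ and $b$ has kernel $\{\pm1\}$. Let $\Gamma'\subset SO(3)\times SO(3)$ be the image of $\Gamma$, and $\Gamma^+,\Gamma^-\subset SO(3)$ its two projections. The idea is to list the possible $\Gamma^\pm$ and to reassemble $\Gamma'$ from them.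

Let $[(a,b)]$ be a rotation of order $m$, fixing a unit quaternion $q$. Then $a=qbq^{-1}$. If $a^{j}=\pm1$, then $b^{j}$ has the same sign and $[(a,b)]^{j}=1$; the same holds with $a$ and $b$ exchanged. Therefore \emph{both images of a rotation of order $m$ in $SO(3)$ have order exactly $m$}. So $\Gamma^+$ and $\Gamma^-$ are generated by elements of odd order. Among the finite subgroups of $SO(3)$ this leaves the cyclic groups $C_m$ with $m$ odd, the tetrahedral group $T$ and the icosahedral group $I$: in a dihedral group the elements of odd order lie in the cyclic subgroup of index two, and in the octahedral group they lie in $T$.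

We use two restrictions on $\Gamma'$.
\begin{enumerate}
\item[(i)] $\Gamma'$ contains no $C_q\times C_q$ with $q$ an odd prime. A Sylow $q$-subgroup of the preimage of such a subgroup in $\Gamma$ would be mapped isomorphically onto it, contrary to (P1).
\item[(ii)] $\Gamma'$ contains at most one pair $(t,t')$ with both $t$ and $t'$ of order two. Let $[(a,b)]\in\Gamma$ be a lift of such a pair. A unit quaternion whose image in $SO(3)$ has order two squares to $-1$, so $[(a,b)]^2=[(-1,-1)]=1$, and the lift is an involution. Different pairs give different involutions, and (P1) allows only one.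
\end{enumerate}
By Goursat's lemma $\Gamma'=\{(g,h)\in\Gamma^+\times\Gamma^-:\varphi(g)=\psi(h)\}$ for surjections $\varphi:\Gamma^+\to Q$, $\psi:\Gamma^-\to Q$ onto a common quotient $Q$. In what follows the roles of $\Gamma^+$ and $\Gamma^-$ may be exchanged.

\emph{Both cyclic.} Then $\Gamma'$ is abelian of odd order. As a central extension of $\Gamma'$ by a subgroup of $\{\pm1\}$, $\Gamma$ is nilpotent, hence the product of its Sylow subgroups. It is generated by elements of odd order, so $|\Gamma|$ is odd and $\Gamma\cong\Gamma'$ is abelian. Nontrivial irreducible real representations of an abelian group of odd order are $2$-dimensional and act by rotations, so $\mathbb R^4=P\oplus P'$ with $\Gamma$ acting by planar rotations on both planes, and $(*)$ applies.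

\emph{$\Gamma^+=I$, $\Gamma^-=C_m$.} As $I$ is simple and nonabelian, $Q=1$ and $\Gamma'=I\times C_m$. A rotation in $\Gamma$ has images of the same odd order $q$ in $I$ and in $C_m$, and $q\in\{3,5\}$ because these are the odd orders of nontrivial elements of $I$. Then $\Gamma'\supset C_q\times C_q$, contrary to (i).

\emph{$\Gamma^+=T$, $\Gamma^-=C_m$.} Nontrivial elements of odd order in $T$ have order $3$, so all rotations in $\Gamma$ have order $3$, and so do their images in $C_m$. These images generate $C_m$, so $m=3$. If $Q=1$, then $\Gamma'=T\times C_3\supset C_3\times C_3$, contrary to (i). So $Q=C_3$, and $\Gamma'$ projects isomorphically onto $T$. Let $t\in T$ be an involution. Then $(t,1)\in\Gamma'$, and a lift $[(a,\pm1)]$ has square $[(a^2,1)]=[(-1,1)]=-1$. So $-1\in\Gamma$ and $|\Gamma|=2\cdot12=24$. The preimage $N$ of the normal four-group of $T$ is normal of order $8$. The preimage of a subgroup of order $3$ has order $6$ and contains the central element $-1$; it is cyclic and has exactly one subgroup of order $3$. So $\Gamma$ has as many Sylow $3$-subgroups as $T$, namely four. This is (b).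

\emph{Both in $\{T,I\}$.} The quotients of $T$ are $1,C_3,T$ and those of $I$ are $1,I$. So either $Q=1$, or $\Gamma^+$ and $\Gamma^-$ are both tetrahedral and $Q=C_3$, or $\varphi$ and $\psi$ are isomorphisms. In the first two cases $\Gamma'$ contains a product $V\times V'$ of four-groups $V\subset\Gamma^+$, $V'\subset\Gamma^-$. In the third case $\Gamma'$ is the graph of an isomorphism $\Gamma^+\to\Gamma^-$, and $\Gamma^+$ has several involutions. In every case $\Gamma'$ contains several pairs $(t,t')$ of elements of order two, contrary to (ii).
\end{proof}

\begin{remark}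
Groups of type (b) satisfying (P1) and (P2) exist. Let $T^*\subset\mathbf S^3$ be the binary tetrahedral group and $\chi:T^*\to\{z\in\mathbb C:z^3=1\}\subset\mathbf S^3$ a surjective homomorphism. The group $\{[(a,\chi(a))]:a\in T^*\}$ is isomorphic to $T^*$, so it is nonabelian of order $24$. For $a$ of order $3$ both $a$ and $\chi(a)$ have real part $-\frac12$, so they are conjugate in $\mathbf S^3$ and $[(a,\chi(a))]$ is a rotation. The elements of order $3$ generate $T^*$: they generate a subgroup containing four Sylow $3$-subgroups, so of order at least $9$, and $T^*$ has no subgroup of order $12$. Finally, $T^*$ acts freely on $\mathbf S^3$ by left multiplication, which gives (P1).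
\end{remark}

\section{The surfaces $\Sigma_p$}\label{sec:surfaces}

For an odd prime $p$ let $\Sigma_p=\{x\in X:\ p\text{ divides }|\Gamma_x|\}$. Call $y\in\Sigma_p$ \emph{ordinary} if $\Gamma_y$ is of type (a) with one of $k,l$ equal to $1$, that is, if $\Gamma_y$ is a nontrivial group of rotations about a single plane.

\begin{lemma}\label{lem:surface}
Let $p$ be an odd prime.
\begin{enumerate}
\item[(1)] $\Sigma_p$ is a closed topological surface, possibly empty or disconnected, on which $x\mapsto v_p(|\Gamma_x|)$ is locally constant.
\item[(2)] All but finitely many points of $\Sigma_p$ are ordinary. The ordinary points of a component of $\Sigma_p$ form a connected set, on which $|\Gamma_y|$ is constant.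
\item[(3)] If $x,y\in\Sigma_p$ and $y\in C_x$, the restriction $\operatorname{Hom}(\Gamma_x,\mathbb Q/\mathbb Z_{(p)})\to\operatorname{Hom}(\Gamma_y,\mathbb Q/\mathbb Z_{(p)})$ is an isomorphism between groups isomorphic to $\mathbb Z/p^{e}$, $e=v_p(|\Gamma_x|)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $y\in C_x$ the group $\Gamma_y$ is a subgroup of $\Gamma_x$. So the complement of $\Sigma_p$ is open and $\Sigma_p$ is compact. Let $x\in\Sigma_p$; we describe $\Sigma_p\cap C_x$.

\emph{Type (a).} Since $k$ and $l$ are coprime we may assume $p\mid k$ and $p\nmid l$. The stabilizer of $(u,v)\in P\oplus P'$ is trivial if $u\ne0\neq v$, is $C_k$ if $u=0\ne v$, and is $C_l$ if $u\neq0=v$. So $\Sigma_p\cap C_x$ is the image of $P'$, which is the disc $(P'\cap U_x)/C_l$. All its points other than $x$ have local group $C_k$ and are ordinary, and $x$ is ordinary if and only if $l=1$. The restriction in (3) is from $C_k\times C_l$ to $C_k$ or to itself, and it is an isomorphism because $p\nmid l$. Both groups are isomorphic to $\mathbb Z/p^{v_p(k)}$.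

\emph{Type (b).} Here $p=3$. The stabilizer of a nonzero vector consists of the identity and rotations of order $3$, so it is a $3$-subgroup of a group of order $24$ and has order $1$ or $3$. Rotations exist and the Sylow $3$-subgroups are conjugate, so the fixed space $\operatorname{Fix}(C)$ of each Sylow $3$-subgroup $C$ is a plane. Two different such planes meet only in $0$, since the stabilizer of a common nonzero vector would contain two Sylow $3$-subgroups. As these planes are permuted transitively, $\Sigma_3\cap C_x$ is the image of one of them, $\operatorname{Fix}(C)$. If $\gamma\in\Gamma_x$ maps a nonzero vector $u\in\operatorname{Fix}(C)$ into $\operatorname{Fix}(C)$, then the stabilizer of $\gamma u$ is both $C$ and $\gamma C\gamma^{-1}$, so $\gamma$ normalizes $C$. The normalizer of $C$ has order $24/4=6$ and contains $C$ and $-1$, so it is $C\times\{\pm1\}$. Hence $\Sigma_3\cap C_x$ is the disc $(\operatorname{Fix}(C)\cap U_x)/\{\pm1\}$. Away from $x$ its points have local group $C\cong C_3$ and are ordinary, while $x$ is not ordinary. The value of $v_3(|\Gamma|)$ is $1$ throughout. A homomorphism from $\Gamma_x=N\rtimes C$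 to a $3$-group kills $N$, so restriction to any Sylow $3$-subgroup is an isomorphism onto $\operatorname{Hom}(C_3,\mathbb Q/\mathbb Z_{(3)})\cong\mathbb Z/3$.

In both cases $\Sigma_p\cap C_x$ is a disc whose points other than $x$ are ordinary with the same group order, and on which $v_p(|\Gamma|)$ is constant. So $\Sigma_p$ is a closed surface, and its non-ordinary points are isolated, hence finite in number. The order $|\Gamma_y|$ is locally constant on ordinary points, and a connected surface stays connected when finitely many points are removed.
\end{proof}

\section{Cohomology of the fibers as a family}\label{sec:leray}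

We now want to compute the cohomology of $M$, and of $M$ minus a fiber, from the base. For an odd prime $p$ let $\mathcal R^j$ be the sheaf on $X$ associated with $V\mapsto H^j(\pi^{-1}(V);\mathbb Z_{(p)})$. For every open $V\subset X$ there is the Leray spectral sequence
\[
E_2^{i,j}=H^i(V;\mathcal R^j)\Longrightarrow H^{i+j}(\pi^{-1}(V);\mathbb Z_{(p)}),\qquad d_r:E_r^{i,j}\to E_r^{i+r,j-r+1}.
\]
Its edge map $H^j(\pi^{-1}(V);\mathbb Z_{(p)})\to H^0(V;\mathcal R^j)$ is restriction to fibers and has image $E_\infty^{0,j}$. Small cones form a neighborhood basis and $\pi^{-1}(C_x)$ retracts onto $F_x$, so the stalks are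
\[
\mathcal R^j_x=H^j(\pi^{-1}(C_x);\mathbb Z_{(p)})=H^j(F_x;\mathbb Z_{(p)}).
\]
For $y\in C_x$ the map $\mathcal R^j_x\to\mathcal R^j_y$ is induced by the covering $F_y\to F_x$ of \eqref{eq:cover}. So $\mathcal R^0$ is the constant sheaf $\mathbb Z_{(p)}$, $\mathcal R^1=0$ because $\pi_1(F_x)$ is finite, and $\mathcal R^j=0$ for $j>3$. There remain $\mathcal A=\mathcal R^2$ and $\mathcal B=\mathcal R^3$.

\subsection{Degree three and the orientation of the fibers}\label{ss:B}

Let $X_{\mathrm{reg}}=\{x:\Gamma_x=1\}$, an open set. For every $x$, $C_x\cap X_{\mathrm{reg}}$ is the image of the complement in $U_x$ of finitely many planes (and possibly the origin), so it is connected and dense in $C_x$. As $X$ is connected, $X_{\mathrm{reg}}$ is a connected $4$-manifold, dense in $X$.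

Work first over $\mathbb Z$. Let $\mathcal B^{\mathbb Z}$ be the sheaf associated with $V\mapsto H^3(\pi^{-1}(V))$, with stalks $H^3(F_x)\cong\mathbb Z$; then $\mathcal B=\mathcal B^{\mathbb Z}\otimes\mathbb Z_{(p)}$. Coverings induce isomorphisms on $H^3(\,\cdot\,;\mathbb Q)$, so $\mathcal B^{\mathbb Z}\otimes\mathbb Q$ is locally constant of rank one, hence constant on the simply connected space $X$. Thus $\mathcal B^{\mathbb Z}$ is a subsheaf of the constant sheaf $\mathbb Q$. Over the connected set $X_{\mathrm{reg}}$ it is locally constant with stalk $\mathbb Z$, and we scale the identification so that it is $\mathbb Z$ there. A generator of $H^3(F_x)$ restricts to $\pm|\Gamma_x|$ times a generator on a regular fiber in $\pi^{-1}(C_x)$, because that fiber covers $F_x$ with degree $\pm|\Gamma_x|$. Therefore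
\[
\mathcal B^{\mathbb Z}_x=|\Gamma_x|\,\mathbb Z\subset\mathbb Q,\qquad
\mathcal B_x=|\Gamma_x|\,\mathbb Z_{(p)}=p^{v_p(|\Gamma_x|)}\,\mathbb Z_{(p)} .
\]
Orient every $F_x$ so that the positive generator of $H^3(F_x)$ is $+|\Gamma_x|$. Then all coverings $F_y\to F_x$ have positive degree, and
\begin{equation}\label{eq:degree}
[F_y]=\frac{|\Gamma_x|}{|\Gamma_y|}\,[F_x]\in H_3(\pi^{-1}(C_x))\qquad(y\in C_x).
\end{equation}

Let $\Sigma_i$ be the components of $\Sigma_p$ and $e_i\ge1$ the value of $v_p(|\Gamma|)$ on $\Sigma_i$. There is an exact sequence of sheaves
\begin{equation}\label{eq:BQ}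
0\to\mathcal B\to\mathbb Z_{(p)}\to\mathcal Q\to0,
\end{equation}
where, by Lemma~\ref{lem:surface}(1), $\mathcal Q$ is supported on $\Sigma_p$ and is the constant sheaf $\mathbb Z/p^{e_i}$ on $\Sigma_i$.

\subsection{Degree two}

Each $F_x$ is a rational homology sphere, so the Bockstein of $0\to\mathbb Z_{(p)}\to\mathbb Q\to\mathbb Q/\mathbb Z_{(p)}\to0$ gives a natural isomorphism
\[
\mathcal A_x=H^2(F_x;\mathbb Z_{(p)})\cong H^1(F_x;\mathbb Q/\mathbb Z_{(p)})=\operatorname{Hom}(\Gamma_x,\mathbb Q/\mathbb Z_{(p)}) .
\]
By Lemma~\ref{lem:surface}(3), $\mathcal A$ is supported on $\Sigma_p$ and is locally constant on each $\Sigma_i$ with stalk $\mathbb Z/p^{e_i}$. As $\Sigma_p$ is closed, $H^j(X;\mathcal A)=H^j(\Sigma_p;\mathcal A)$.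

We need $H^2(\Sigma_i;\mathcal A)$, and this group depends on how $\mathcal A$ is twisted. For instance, $H^2$ of a closed connected nonorientable surface with constant coefficients $\mathbb Z/p^{e}$ vanishes for odd $p$. The twisting turns out to be exactly such that the group never vanishes.

\begin{lemma}\label{lem:twist}
Let $\mathrm{or}_i$ be the orientation sheaf of $\Sigma_i$. Then $\mathcal A|_{\Sigma_i}\cong\mathrm{or}_i\otimes\mathbb Z/p^{e_i}$. Hence, by Poincar\'e duality, $H^2(\Sigma_i;\mathcal A)\cong H_0(\Sigma_i;\mathbb Z/p^{e_i})=\mathbb Z/p^{e_i}$.
\end{lemma}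

\begin{proof}
The idea is that a local orientation of $\Sigma_i$ distinguishes a direction of rotation around $\Sigma_i$, hence a generator of the local group. The orientations of $M$ and of the fibers (Subsection~\ref{ss:B}) orient the normal spaces $\nu_z$, and holonomy preserves these orientations.

Let $y\in\Sigma_i$ be ordinary, so $\Gamma_y=C_k$ rotates a plane and fixes a complementary plane, and let $z\in F_y$. The plane $P'\subset\nu_z$ fixed by the holonomy corresponds, under the restriction of $\pi$ to a transversal, to a neighborhood of $y$ in $\Sigma_i$. So a local orientation of $\Sigma_i$ at $y$ orients $P'$, and hence $\nu_z/P'$. As $p\mid k$, we have $k\ge3$, so it thereby singles out a generator of the cyclic group $\pi_1(F_y)$: the element whose holonomy acts on $\nu_z/P'$ as the rotation through $2\pi/k$ in the positive direction. This generator is independent of $z$, because $F_y$ is connected with abelian fundamental group, and independent of any chart, because holonomy is. Reversing the local orientation inverts it.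

If $y'\in C_y\cap\Sigma_i$, then $\Gamma_{y'}=\Gamma_y=C_k$ and the covering $F_{y'}\to F_y$ is a diffeomorphism. It carries the generator at $y'$ to the one at $y$, since in the chart $U_y$ both are the same element of $C_k$ acting linearly on $\mathbb R^4$, and the orientations of $\nu$ and of $P'$ agree along $P'\cap U_y$. So evaluating a homomorphism $\Gamma_y\to\mathbb Q/\mathbb Z_{(p)}$ on the generator, which gives a value in $p^{-e_i}\mathbb Z_{(p)}/\mathbb Z_{(p)}\cong\mathbb Z/p^{e_i}$, defines an isomorphism $\mathcal A\cong\mathrm{or}_i\otimes\mathbb Z/p^{e_i}$ over the ordinary points of $\Sigma_i$.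

At a non-ordinary point take a disc $D\subset\Sigma_i$ around it that contains no other non-ordinary point. Both sheaves are constant on $D$, so the isomorphism over the connected punctured disc is constant and extends over $D$.
\end{proof}

\section{Connectedness of $\Sigma_p$}\label{sec:connected}

If $\Sigma_p$ had two components, it would leave two separate traces in $H^4(M)$: one through $\mathcal B$ and one through $\mathcal A$. This is where the hypothesis that $n$ is squarefree first enters.

\begin{lemma}\label{lem:connected}
If $p$ is an odd prime with $p^2\nmid n$, then $\Sigma_p$ is empty or connected.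
\end{lemma}

\begin{proof}
In the Leray spectral sequence for $V=X$ we have $E_2^{i,1}=0$, $E_2^{i,2}=H^i(\Sigma_p;\mathcal A)=0$ for $i>2$, and $E_2^{i,0}=H^i(\mathbf S^4;\mathbb Z_{(p)})=0$ for $i\ne0,4$.

\emph{The term $E^{1,3}$.} Differentials leaving it end in $E^{3,2}$, $E^{4,1}$ and $E^{5,0}$, which vanish, and none enter. Since $H^1(X;\mathbb Z_{(p)})=0$, the sequence \eqref{eq:BQ} gives
\[
E_\infty^{1,3}=H^1(X;\mathcal B)=\operatorname{coker}\Big(\mathbb Z_{(p)}\to H^0(X;\mathcal Q)=\bigoplus_i\mathbb Z/p^{e_i}\Big).
\]

\emph{The term $E^{2,2}$.} Differentials leaving it end in $E^{4,1}=0$ and $E^{5,0}=0$; the only one entering it is $d_2$ from $E_2^{0,3}=H^0(X;\mathcal B)$. By Lemma~\ref{lem:twist},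
\[
E_\infty^{2,2}=\operatorname{coker}\Big(d_2:H^0(X;\mathcal B)\to\bigoplus_i\mathbb Z/p^{e_i}\Big),
\]
and $H^0(X;\mathcal B)$ is a cyclic $\mathbb Z_{(p)}$-module, being a submodule of $\mathbb Z_{(p)}$.

If $\Sigma_p$ has at least two components, $\bigoplus_i\mathbb Z/p^{e_i}$ is not cyclic, so both cokernels are nontrivial $p$-groups. Then $p^2$ divides $|H^4(M;\mathbb Z_{(p)})|=p^{v_p(n)}$, a contradiction.
\end{proof}

\section{Linking numbers of fibers}\label{sec:key}

We use the orientations of the fibers from Subsection~\ref{ss:B}. For fixed $x\in X_{\mathrm{reg}}$ the class $[F_y]\in H_3(M-F_x)$ is, by \eqref{eq:degree} applied to cones $C_y$ not containing $x$, locally constant in $y\in X_{\mathrm{reg}}-x$, and this set is connected. So $\operatorname{lk}(F_x,F_y)=f(x)$ depends only on $x$. By symmetry $f(x)=f(y)$ for all $x\ne y$ in $X_{\mathrm{reg}}$. Hence there is a constant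
\[
\lambda=\operatorname{lk}(F_x,F_y)\in\mathbb Q\qquad\text{for all }x\neq y\text{ in }X_{\mathrm{reg}} .
\]

\begin{proposition}\label{prop:key}
Let $p$ be an odd prime with $p^2\nmid n$. There are an integer $g\ge1$ and disjoint fibers $F_s,F_t$ with $[F_s]=[F_t]\in H_3(M)$,
\[
\lambda=g^2\operatorname{lk}(F_s,F_t)\qquad\text{and}\qquad v_p\big(\operatorname{lk}(F_s,F_t)\big)=-v_p(n).
\]
In particular $\lambda\ne0$ and $v_p(\lambda)\equiv v_p(n)\pmod2$.
\end{proposition}

\begin{proof}
\emph{Choice of the fibers.} If $\Sigma_p\ne\emptyset$, it is connected by Lemma~\ref{lem:connected}. Let $e$ be the constant value of $v_p(|\Gamma|)$ on it, let $s\ne t$ be ordinary points of $\Sigma_p$, and put $g=|\Gamma_s|=|\Gamma_t|$; the orders agree by Lemma~\ref{lem:surface}(2). By \eqref{eq:degree} the class $[F_y]\in H_3(M)$ is locally constant on the connected set of ordinary points, so $[F_s]=[F_t]$. If $\Sigma_p=\emptyset$, take $s\ne t$ in $X_{\mathrm{reg}}$, $e=0$ and $g=1$; again $[F_s]=[F_t]$ by \eqref{eq:degree}.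

\emph{The square.} Choose disjoint cones $C_s,C_t$ and points $x\in C_s\cap X_{\mathrm{reg}}$, $y\in C_t\cap X_{\mathrm{reg}}$. By \eqref{eq:degree}, $[F_y]=g[F_t]$ in $H_3(M-F_x)$ and $[F_x]=g[F_s]$ in $H_3(M-F_t)$. Using symmetry,
\[
\lambda=\operatorname{lk}(F_x,F_y)=g\operatorname{lk}(F_x,F_t)=g\operatorname{lk}(F_t,F_x)=g^2\operatorname{lk}(F_t,F_s)=g^2\operatorname{lk}(F_s,F_t).
\]

\emph{The complement of $F_s$.} Let $W=M-F_s=\pi^{-1}(X-s)$, where $X-s\cong\mathbb R^4$. In Subsection~\ref{ss:bundle} the complement was homotopy equivalent to $\mathbf S^3$. Here we show that over $\mathbb Z_{(p)}$ it still satisfies $H^4(W;\mathbb Z_{(p)})=0$ and has a class in degree $3$ that evaluates to $1$ on $F_t$. Consider the Leray spectral sequence over $V=X-s$ in total degree $4$: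
\begin{itemize}
\item $E_2^{4,0}=H^4(\mathbb R^4;\mathbb Z_{(p)})=0$, $E_2^{3,1}=0$ and $E_2^{0,4}=0$.
\item $E_2^{2,2}=H^2(\Sigma_p-s;\mathcal A)=0$. Indeed $\Sigma_p-s$ is either empty or a closed connected surface minus a point, which is homotopy equivalent to a graph, and $\mathcal A$ is locally constant on it.
\item $E_2^{1,3}=H^1(X-s;\mathcal B)=0$. As $H^1(X-s;\mathbb Z_{(p)})=0$, this group is the cokernel of $\mathbb Z_{(p)}\to H^0(\Sigma_p-s;\mathcal Q)$, and this map is onto because $\Sigma_p-s$ is empty or connected and $\mathcal Q$ is there the constant sheaf $\mathbb Z/p^e$.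
\end{itemize}
Hence $H^4(W;\mathbb Z_{(p)})=0$. The differentials leaving $E^{0,3}$ end in $E^{2,2}$, $E^{3,1}$ and $E^{4,0}$, which all vanish, so the edge map $H^3(W;\mathbb Z_{(p)})\to H^0(X-s;\mathcal B)$ is onto. Sections of $\mathcal B\subset\mathbb Q$ over the connected space $X-s$ are constants lying in all stalks, so
\[
H^0(X-s;\mathcal B)=p^e\,\mathbb Z_{(p)}=\mathcal B_t=H^3(F_t;\mathbb Z_{(p)}).
\]
Here it matters that $t$ lies on $\Sigma_p$ when $\Sigma_p\neq\emptyset$. Thus the restriction $H^3(W;\mathbb Z_{(p)})\to H^3(F_t;\mathbb Z_{(p)})$ is onto, and there is $\theta\in H^3(W;\mathbb Z_{(p)})$ with $\langle\theta,[F_t]\rangle=1$.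

\emph{The linking number.} All homology groups in this paragraph have coefficients $\mathbb Z_{(p)}$. By the Thom isomorphism $H_j(M,W)\cong H_{j-4}(F_s)$, and $H_4(M)=0$, so with $\mu=\mu_{F_s}$ there is an exact sequence
\[
0\to\mathbb Z_{(p)}\,\mu\to H_3(W)\to H_3(M)\cong\mathbb Z_{(p)}/n\to0 .
\]
So $H_3(W)$ is finitely generated of rank one. By the universal coefficient theorem $\operatorname{Ext}(H_3(W),\mathbb Z_{(p)})\subset H^4(W;\mathbb Z_{(p)})=0$, so $H_3(W)$ is torsion-free and $H_3(W)\cong\mathbb Z_{(p)}$. The exact sequence shows that $\mu$ generates $nH_3(W)$. The homomorphism $\operatorname{lk}(F_s,\cdot):H_3(W)\to\mathbb Q$ sends $\mu$ to $1$; hence it sends a generator of $H_3(W)$ to $1/n$ times a unit of $\mathbb Z_{(p)}$. Since $\langle\theta,[F_t]\rangle=1$, the class $[F_t]$ is not divisible by $p$, so it generates $H_3(W)$. Therefore $v_p(\operatorname{lk}(F_s,F_t))=-v_p(n)$.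

The last assertion follows, since $v_p(\lambda)=2v_p(g)-v_p(n)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n$ be odd and squarefree. Proposition~\ref{prop:key} applies to every odd prime $q$, so $\lambda\ne0$ and $v_q(\lambda/n)$ is even for every odd $q$. Hence
\begin{equation}\label{eq:lambda}
\lambda=\varepsilon\,2^i\,n\,y^2,\qquad\varepsilon\in\{\pm1\},\quad i\in\{0,1\},\quad y\in\mathbb Q^\times .
\end{equation}
The point is that $\varepsilon$, $i$ and $y$ are chosen once, before any particular prime divisor of $n$ is considered.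

Let $p$ be a prime divisor of $n$, and take $F_s,F_t,g$ from Proposition~\ref{prop:key} for this $p$. By \eqref{eq:lambda},
\[
p\operatorname{lk}(F_s,F_t)=\frac{p\lambda}{g^2}=\varepsilon\,2^i\,\frac np\Big(\frac{py}{g}\Big)^2 .
\]
The left side is a $p$-adic unit by the proposition, as $v_p(n)=1$. Since $2^i$ and $n/p$ are $p$-adic units too, so is $py/g$. As $[F_s]=[F_t]$, \eqref{eq:lkb} gives
\[
b([F_s],[F_s])=b([F_s],[F_t])=\tau\operatorname{lk}(F_s,F_t)\bmod\mathbb Z .
\]
The decomposition of $H_3(M)\cong\mathbb Z/n$ into primary parts is $b$-orthogonal. Projecting to $\mathbb Q/\mathbb Z_{(p)}$, we find for the component $x_p\in\mathbb Z/p$ of $[F_s]$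
\[
b(x_p,x_p)=\frac{r_p}p,\qquad r_p\equiv\tau\varepsilon\,2^i\,\frac np\cdot(\text{nonzero square})\pmod p .
\]
In particular $x_p\neq0$, so it generates the $p$-part of $H_3(M)$.

Put $\delta=\tau\varepsilon$. In the form $\delta2^i\langle1/n\rangle$ the element $n/p$ generates the $p$-part, and its square is
\[
\frac{\delta2^i(n/p)^2}{n}=\frac{\delta2^i(n/p)}{p}.
\]
A nonsingular form on $\mathbb Z/p$ is determined up to isomorphism by the class, modulo squares, of the numerator at a generator. So the $p$-parts of $b$ and of $\delta2^i\langle1/n\rangle$ are isomorphic for every $p\mid n$, with the same $\delta$ and $i$. Hence $b\cong\delta2^i\langle1/n\rangle$.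
\end{proof}

\begin{thebibliography}{9}
\bibitem{GKS} Sebastian Goette, Martin Kerin, Krishnan Shankar, \emph{Highly connected 7-manifolds, the linking form and non-negative curvature}, arXiv:2003.04907 (2020).
\end{thebibliography}

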